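\title{Overlapping translates of Borel sets: large squares, perfect squares, and the size of the overlap}

\begin{abstract}
Let $H$ be a perfect Abelian Polish group and $\lambda$ an uncountable cardinal. For a finite $k$, consider the statement that some Borel set $B\subseteq H$ has $\lambda$ translates that pairwise meet in at least $k$ points, but no perfect family of such translates. Roslanowski and Shelah asked whether it is consistent that this statement holds for some $\ell$ and fails for some $k$ with $2<k<\ell$. We show that ZFC refutes this. For $k\ge 3$ the statement depends neither on $k$ nor on $H$: it is equivalent to the existence of an analytic planar set with a $\lambda$-square and no perfect square. The proof replaces the analytic set by a Borel graph and codes the graph into the differences of a Borel subset of $H$ built from an independent Cantor set. We also settle the cases $k\le 2$ and find the exact thresholds when the overlaps are uncountable.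
\end{abstract}

\section{The question and the answer}\label{sec:intro}

We work in ZFC. A \emph{perfect set} in a Polish space is a nonempty closed set with no isolated points, and an Abelian Polish group $(H,+)$ is \emph{perfect} if it has no isolated points. For $B\subseteq H$ and $k<\omega$, the \emph{spectrum of translation $k$-non-disjointness} of $B$ is
\[
\operatorname{stnd}_k(B)=\operatorname{stnd}_k(B,H)=\{(x,y)\in H\times H:\ |(B+x)\cap(B+y)|\ge k\}.
\]
If $Y$ is a Polish space and $D\subseteq Y\times Y$, we say that $D$ \emph{includes a $\mu$-square} if $Z\times Z\subseteq D$ for some $Z\subseteq Y$ of cardinality $\mu$, and that $D$ \emph{includes a perfect square} if $Z\times Z\subseteq D$ for some perfect $Z\subseteq Y$. A square in $\operatorname{stnd}_k(B)$ is thus a family of translates of $B$, any two of which share at least $k$ points.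

An uncountable Borel set contains a perfect set. It is natural to ask for the same regularity here: if a Borel set has many pairwise overlapping translates, must it have a perfect family of them? Countably many translates are not enough. If $B$ is a countably infinite subgroup of $H$ and $k\ge1$, then $(x,y)\in\operatorname{stnd}_k(B)$ exactly when $y-x\in B$, so the squares are the subsets of cosets of $B$, and none is perfect. For an uncountable cardinal $\lambda$ we name the failure of regularity:
\begin{quote}
$\mathrm{Gap}_k(\lambda,H)$: for some Borel $B\subseteq H$, the set $\operatorname{stnd}_k(B,H)$ includes a $\lambda$-square but no perfect square.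
\end{quote}
How does this statement depend on $k$? Since $\operatorname{stnd}_\ell(B)\subseteq\operatorname{stnd}_k(B)$ for $k\le\ell$, lowering the overlap keeps the $\lambda$-square but may create a perfect square, and raising it may destroy the $\lambda$-square. So a set $B$ that works for one value need not work for another. At the bottom the dependence is real. If $P\subseteq B$ is perfect and $x,y\in P$, then $x+y$ lies in both $B+x$ and $B+y$, and it follows that $\mathrm{Gap}_1(\lambda,H)$ always fails, while we shall see that $\mathrm{Gap}_3(\aleph_1,H)$ always holds. One might guess that each further point of overlap can matter in the same way, at least for some $\lambda$ in some model of set theory. This is the question of Roslanowski and Shelah \cite{RS}.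

\medskip
\noindent\textbf{Question.} Is it consistent with ZFC that for some perfect Abelian Polish group $H$, some $2<k<\ell<\omega$ and some uncountable cardinal $\lambda$ both of the following hold?
\begin{enumerate}
\item[(1)] For some Borel set $B_0\subseteq H$, the set $\operatorname{stnd}_\ell(B_0,H)$ includes a $\lambda$-square but no perfect square.
\item[(2)] For every Borel set $B\subseteq H$, if $\operatorname{stnd}_k(B,H)$ includes a $\lambda$-square, then it includes a perfect square.
\end{enumerate}
\medskip

The answer is no, and the reason is that from $k=3$ on the group is flexible enough to imitate any definable planar set. For Borel $B$ the set $\operatorname{stnd}_k(B)$ is analytic: it is the projection to $(x,y)$ of the Borel set of tuples $(x,y,z_1,\dots,z_k)$ with the $z_i$ distinct and $z_i-x,\ z_i-y\in B$ for all $i$. So $\mathrm{Gap}_k(\lambda,H)$ implies the following statement, which mentions neither $H$ nor $k$: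
\begin{quote}
$\mathrm{Gap}(\lambda)$: for some Polish space $Y$, some analytic set $A\subseteq Y\times Y$ includes a $\lambda$-square but no perfect square.
\end{quote}
Our main theorem reverses this implication. Its sharp form involves one invariant of the group. For $m\in\mathbb Z$ let $H[m]=\{x\in H: mx=0\}$, a closed subgroup, and let $n(H)$ be the least $m\ge1$ such that $H[m]$ is open, or $0$ if there is no such $m$. Thus $n(H)$ is the exponent of $H$ near $0$. For example, $n(\mathbb R)=0$, $n\big((\mathbb Z/q\mathbb Z)^\omega\big)=q$ for $q\ge 2$, and $n\big((\mathbb Z/2\mathbb Z)^\omega\times\mathbb Z\big)=2$. If $H$ is perfect, then $H[1]=\{0\}$ is not open, so $n(H)\ne1$.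

\begin{theorem}\label{thm:main}
Let $H$ be a perfect Abelian Polish group and let $\lambda$ be an uncountable cardinal with $\mathrm{Gap}(\lambda)$. Then there are a Borel set $B\subseteq H$ and a set $X^*\subseteq H$ with $|X^*|=\lambda$ such that $(B+x)\cap(B+y)$ is infinite for all $x,y\in X^*$, but $\operatorname{stnd}_3(B,H)$ includes no perfect square. If $n(H)\ne2$, then even $\operatorname{stnd}_2(B,H)$ includes no perfect square.
\end{theorem}

\begin{corollary}\label{cor:answer}
If \textup{(1)} holds for some $H$, $\ell$, $\lambda$, then \textup{(2)} fails for $H$, $\lambda$ and every $k$ with $3\le k<\omega$. In particular, the situation described in the Question is not consistent with ZFC.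
\end{corollary}

\begin{proof}
Statement (1) gives $\mathrm{Gap}(\lambda)$, because $\operatorname{stnd}_\ell(B_0)$ is analytic. For $B$ and $X^*$ as in Theorem~\ref{thm:main} and $3\le k<\omega$ we have $X^*\times X^*\subseteq\operatorname{stnd}_k(B)\subseteq\operatorname{stnd}_3(B)$. So $\operatorname{stnd}_k(B)$ includes a $\lambda$-square but no perfect square.
\end{proof}

The theorem cannot be pushed to smaller overlaps, and the picture for finite $k$ is complete.

\begin{theorem}\label{thm:class}
Let $H$ be a perfect Abelian Polish group, $\lambda$ an uncountable cardinal, and $1\le k<\omega$.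
\begin{enumerate}
\item[(i)] If $k\ge3$, or $k=2$ and $n(H)\ne2$, then $\mathrm{Gap}_k(\lambda,H)$ holds if and only if $\mathrm{Gap}(\lambda)$ holds. So in this range $\mathrm{Gap}_k(\lambda,H)$ depends neither on $H$ nor on $k$.
\item[(ii)] If $k=1$, or $k=2$ and $n(H)=2$, then $\mathrm{Gap}_k(\lambda,H)$ fails.
\end{enumerate}
\end{theorem}

The overlaps in Theorem~\ref{thm:main} can be made as large as $\mathfrak c=2^{\aleph_0}$, at a price that is determined exactly.

\begin{theorem}\label{thm:unc}
Let $H$ be a perfect Abelian Polish group and $\lambda$ an uncountable cardinal. Let $m=3$ if $n(H)\ne2$ and $m=5$ if $n(H)=2$.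
\begin{enumerate}
\item[(i)] If $\mathrm{Gap}(\lambda)$ holds, there are a Borel set $B\subseteq H$ and a set $X^*\subseteq H$ of cardinality $\lambda$ with $|(B+x)\cap(B+y)|=\mathfrak c$ for all $x,y\in X^*$, while $\operatorname{stnd}_m(B)$ includes no perfect square.
\item[(ii)] The number $m$ is optimal: if $B\subseteq H$ is Borel and $(B+x_0)\cap(B+y_0)$ is uncountable for even one pair $x_0\ne y_0$, then $\operatorname{stnd}_{m-1}(B)$ includes a perfect square.
\end{enumerate}
\end{theorem}

Finally, the hypothesis of Theorem~\ref{thm:main} is not vacuous.

\begin{theorem}\label{thm:aleph1}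
$\mathrm{Gap}(\aleph_1)$ holds in ZFC. Hence, for every perfect Abelian Polish group $H$, statement \textup{(1)} with $\lambda=\aleph_1$ is a theorem of ZFC for every $\ell\ge3$, and statement \textup{(2)} with $\lambda=\aleph_1$ is refuted for every $k\ge3$.
\end{theorem}

After recalling the tools (Section~\ref{sec:tools}) we treat the cases that need no construction (Section~\ref{sec:simple}) and show the coding on a graph with two edges (Section~\ref{sec:example}). Sections~\ref{sec:indep} and~\ref{sec:borel} supply the two ingredients of the general coding, an independent Cantor set and a Borel graph. Section~\ref{sec:coding} builds and analyzes the set $B$, and Section~\ref{sec:end} finishes the proofs.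

\section{Tools}\label{sec:tools}

A \emph{Cantor set} is a subspace homeomorphic to $2^\omega$; in a Polish space it is compact, hence closed, hence perfect. We write $\Delta$ for the diagonal of a square and $A^{-1}=\{(y,x):(x,y)\in A\}$. A subset of a Polish space $Z$ is \emph{analytic} if it is the projection of a closed subset of $Z\times\omega^\omega$, and \emph{coanalytic} if its complement is analytic. Borel sets are analytic, and analytic sets are closed under countable unions and intersections and under images and preimages by Borel maps. We use the following textbook facts.

\begin{enumerate}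
\item[(T1)] A perfect subset of a Polish space is uncountable. An uncountable Borel subset of a Polish space contains a Cantor set.
\item[(T2)] Any two uncountable Polish spaces are Borel isomorphic. A set that is both analytic and coanalytic is Borel. There is a coanalytic subset of $\omega^\omega$ that is not analytic.
\item[(T3)] (Lusin--Souslin \cite[15.1]{K}.) The image of a Borel subset of a Polish space under a continuous map into a Polish space that is injective on that subset is Borel.
\item[(T4)] (Mycielski \cite[19.1]{K}.) Let $G$ be a nonempty perfect Polish space and let $R_j\subseteq G^{r_j}$, $j<\omega$, be comeager. Then there is a Cantor set $C\subseteq G$ such that $(c_1,\dots,c_{r_j})\in R_j$ for every $j$ and all pairwise distinct $c_1,\dots,c_{r_j}\in C$.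
\item[(T5)] (Jankov--von Neumann \cite[18.1]{K}.) If $F\subseteq T\times\omega^\omega$ is analytic, $T$ is Polish and $F$ projects onto $T$, then there is a map $w_0:T\to\omega^\omega$ with graph contained in $F$ that is measurable with respect to the $\sigma$-algebra generated by the analytic sets. All sets in this $\sigma$-algebra have the Baire property \cite[21.6]{K}, so $w_0$ is continuous on a dense $G_\delta$ subset of $T$ \cite[8.38]{K}.
\item[(T6)] If $K$ is compact metrizable and $Y$ is Polish, the space $C(K,Y)$ of continuous maps with the topology of uniform convergence is Polish \cite[4.19]{K}.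
\item[(T7)] Every coanalytic subset $Q$ of a Polish space $Z$ has a \emph{coanalytic rank}: a map $\varphi$ from $Q$ to the ordinals such that the relations
\begin{align*}
p\le^*q&\iff p\in Q\text{ and }\big(q\notin Q\text{ or }\varphi(p)\le\varphi(q)\big),\\
p<^*q&\iff p\in Q\text{ and }\big(q\notin Q\text{ or }\varphi(p)<\varphi(q)\big)
\end{align*}
are coanalytic subsets of $Z\times Z$. One thinks of points outside $Q$ as having rank $\infty$.
\end{enumerate}

About a Polish group $H$ we use three simple facts. A subgroup with nonempty interior is a union of translates of an open set, so it is open. An open subgroup is closed, since its complement is a union of cosets. If $U$ is an open neighborhood of $0$, countably many translates of $U$ cover $H$, because $H$ is second countable.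

From now on $H$ is a perfect Abelian Polish group and $n=n(H)$.

\section{Differences and the simple cases}\label{sec:simple}

\subsection{Counting representations}

The size of an overlap depends only on the difference of the two translation vectors. For $B\subseteq H$ and $u\in H$, call a pair $(a,b)\in B\times B$ with $a-b=u$ a \emph{representation} of $u$, and let $r_B(u)$ be the number of representations of $u$. Then
\begin{equation}\label{eq:r}
|(B+x)\cap(B+y)|=r_B(y-x)\qquad(x,y\in H).
\end{equation}
Indeed, the map $z\mapsto(z-x,z-y)$ sends $(B+x)\cap(B+y)$ to representations of $y-x$, and $(a,b)\mapsto a+x=b+y$ is its inverse. So $Z\times Z\subseteq\operatorname{stnd}_k(B)$ means that $|B|=r_B(0)\ge k$ and that every difference of two distinct points of $Z$ has at least $k$ representations.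

\subsection{Perfect squares that cannot be avoided}

If $P\subseteq B$, every difference $y-x$ of points of $P$ has the representation $(y,x)$. There are two ways to double this count, and they are independent: an element of order $2$ has the reversed representation as well, and a second copy of $P$ inside $B$ repeats every representation.

\begin{proposition}\label{prop:free}
Let $B\subseteq H$ be Borel.
\begin{enumerate}
\item[(a)] If $B$ is uncountable, then $\operatorname{stnd}_1(B)$ includes a perfect square, and so does $\operatorname{stnd}_2(B)$ if $n=2$.
\item[(b)] If $r_B(u)$ is uncountable for some $u\ne0$, then $\operatorname{stnd}_2(B)$ includes a perfect square, and so does $\operatorname{stnd}_4(B)$ if $n=2$.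
\end{enumerate}
\end{proposition}

\begin{proof}
In both parts $B$ is infinite, so only differences of distinct points need attention.

(a) Let $U=H[2]$ if $n=2$ and $U=H$ otherwise. Countably many translates of the open set $U$ cover $H$, so one of them meets $B$ in an uncountable Borel set, and (T1) gives a Cantor set $P\subseteq B\cap(h+U)$ for some $h$. Let $x\ne y$ be in $P$. Then $(y,x)$ represents $y-x$. If $n=2$, then $y-x\in H[2]$, so $y-x=x-y$, and $(x,y)$ is a second representation.

(b) The Borel set $B'=\{a\in B:a-u\in B\}$ is the set of first coordinates of representations of $u$, so it is uncountable. By continuity of subtraction there is an open $U\ni0$ with $u\notin U-U$, and if $n=2$ we take $U\subseteq H[2]$. As in (a), there is a Cantor set $P\subseteq B'\cap(h+U)$. Then $P$ and $P-u$ are subsets of $B$, and they are disjoint because $u\notin U-U\supseteq P-P$. Let $x\ne y$ be in $P$. Then $(y,x)$ and $(y-u,x-u)$ represent $y-x$. If $n=2$, so do $(x,y)$ and $(x-u,y-u)$. The first coordinates $x,y\in P$ and $x-u,y-u\in P-u$ are pairwise distinct.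
\end{proof}

\subsection{An $\aleph_1$-square without a perfect square}

The perfect set property of Borel sets does not lift to squares. The reason is that a well-ordering of type $\omega_1$ has countable initial segments, and one point of $2^\omega$ can list countably many others.

\begin{proposition}\label{prop:aleph1}
There is an $F_\sigma$ set $D\subseteq 2^\omega\times2^\omega$ that includes an $\aleph_1$-square but no perfect square.
\end{proposition}

\begin{proof}
Fix a homeomorphism $x\mapsto((x)_j)_{j<\omega}$ of $2^\omega$ onto $(2^\omega)^\omega$ and let
\[
D=\Delta\cup\bigcup_{j<\omega}\big(D_j\cup D_j^{-1}\big),\qquad D_j=\{(x,y):x=(y)_j\}.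
\]
All these sets are closed. By recursion on $\alpha<\omega_1$ choose $x_\alpha\notin\{x_\beta:\beta<\alpha\}$ such that the terms $(x_\alpha)_{2j}$ list the countable set $\{x_\beta:\beta<\alpha\}$, with repetitions allowed and with no condition if $\alpha=0$. This is possible: the odd-indexed terms are free, so there are uncountably many candidates. For $\beta<\alpha$ we have $(x_\beta,x_\alpha)\in D_j$ for some $j$, so $\{x_\alpha:\alpha<\omega_1\}^2\subseteq D$.

Let $P\subseteq 2^\omega$ be perfect. Each of $\Delta$ and $D_j$ meets a horizontal line $2^\omega\times\{y\}$ in one point. If such a set contained $U\times U'$ with $U,U'$ nonempty and relatively open in $P$, then $U$ would be a single point, isolated in $P$. So $\Delta\cap P^2$ and $D_j\cap P^2$ are closed and nowhere dense in $P^2$, and so is $D_j^{-1}\cap P^2$, the image of $D_j\cap P^2$ under the flip of coordinates. By the Baire category theorem $P^2\not\subseteq D$.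
\end{proof}

\section{Coding a graph with two edges}\label{sec:example}

By \eqref{eq:r}, proving Theorem~\ref{thm:main} means designing a set $B$ in which prescribed differences have many representations and almost all other differences have few. The design is already visible for the graph with vertices $1,2,3$ and edges $s=(1,3)$ and $t=(2,3)$. Work in a free Abelian group whose basis contains $e_1,e_2,e_3$, one element per vertex, and as many further elements (\emph{labels}) as we need. Put $v_s=e_1-e_3$, $v_t=e_2-e_3$ and $V=\{\pm v_s,\pm v_t\}$. We want a set $B$ for which a nonzero $u$ has three representations exactly when $u\in V$.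

To give $v_s$ three representations, $B$ must contain three pairs $\{a,a+v_s\}$. The economical choice is to take labels $f_1,f_2,f_3$ and all the points $f_i$, $f_i+v_s$, $f_i+v_t$. This fails: $(f_i+v_s)-(f_i+v_t)=e_1-e_2$ for each $i$, so the missing edge between $1$ and $2$ has been coded too. The remedy is to give each edge its own labels. Let
\[
B=\{f_{i,p}+\varepsilon v_p:\ i\in\{1,2,3\},\ p\in\{s,t\},\ \varepsilon\in\{0,1\}\},
\]
a set of $12$ points. We sort the $144$ pairs $(a,b)\in B^2$ by the labels of $a$ and $b$. If the labels differ, they can be read off from $a-b$: one has coefficient $1$ and the other $-1$. This gives the following count, in which $p\in\{s,t\}$, $i\neq j$ in the third and fourth rows, and $\{p,q\}=\{s,t\}$ in the last row.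
\begin{center}
\begin{tabular}{llccc}
labels of $a$, $b$ & difference $u=a-b$ & values of $u$ & $r_B(u)$ & pairs\\
\hline
equal & $0$ & $1$ & $12$ & $12$\\
equal & $\pm v_p$ & $4$ & $3$ & $12$\\
distinct, same edge & $f_{i,p}-f_{j,p}$ & $12$ & $2$ & $24$\\
distinct, same edge & $f_{i,p}-f_{j,p}\pm v_p$ & $24$ & $1$ & $24$\\
distinct edges & $f_{i,p}-f_{j,q}+\varepsilon v_p-\delta v_q$ & $72$ & $1$ & $72$
\end{tabular}
\end{center}
The two representations in the third row are $(f_{i,p},f_{j,p})$ and $(f_{i,p}+v_p,f_{j,p}+v_p)$. So for $u\neq 0$ we have $r_B(u)\ge3$ if and only if $u\in V$, as desired.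

The squares in $\operatorname{stnd}_3(B)$ are now the sets $Z$ with all differences of distinct points in $V$. They need not consist of the points $e_x$, but they are no larger than the cliques of the graph. Indeed, translate so that $0\in Z$. Two more points $y\ne y'$ would lie in $V$, and $y-y'$ would be one of $\pm2v_s$, $\pm2v_t$, $\pm(e_1-e_2)$, $\pm(e_1+e_2-2e_3)$, none of which is in $V$.

Two more features of the general proof can be seen here. First, $\operatorname{stnd}_2(B)$ includes the square on $\{f_{1,s},f_{2,s},f_{3,s}\}$, which has nothing to do with the graph; it is as large as the set of labels of one edge. With countably many labels per edge such squares are countable and do no harm, while with a perfect set of labels they are perfect, as Proposition~\ref{prop:free}(b) predicts. Second, suppose that the same computation is done in a vector space over $\mathbb Z/2\mathbb Z$. Then $u=-u$, and $(b,a)$ represents $u$ whenever $(a,b)$ does. The differences of the last row get $2$ representations. The element $f_{i,p}+f_{j,p}$ gets $4$, and so does $f_{i,p}+f_{j,p}+v_p$, through $(f_{i,p}+v_p,f_{j,p})$, $(f_{i,p},f_{j,p}+v_p)$ and their reversals. This is the origin of the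 thresholds $3$ and $5$ when $n=2$.

To run the construction inside $H$ we need a perfect set that behaves like a basis; a graph, with a clique of size $\lambda$ and no perfect clique, that is Borel, so that $B$ is Borel; and a proof that large sets with differences in $V$ come from cliques. We take these up in order.

\section{An independent Cantor set}\label{sec:indep}

A group such as $(\mathbb Z/3\mathbb Z)^\omega$ has no element of infinite order, so we cannot ask for independence over $\mathbb Z$. The relation $nc=0$ holds on a neighborhood of $0$, and the next lemma shows that it is the only relation that cannot be avoided.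

\begin{lemma}\label{lem:indep}
There is a Cantor set $C\subseteq H$ such that for all distinct $c_1,\dots,c_r\in C$ and all $m_1,\dots,m_r\in\mathbb Z$,
\[
m_1c_1+\dots+m_rc_r=0\iff n\mid m_i\text{ for all }i.
\]
\end{lemma}

\begin{proof}
We first show that $H[m]$ is open if and only if $n\mid m$. If $n=0$, then $n\mid m$ means $m=0$; the group $H[0]=H$ is open, and $H[m]=H[|m|]$ is not open for $m\ne0$. Let $n>0$. If $n\mid m$, then $H[m]$ contains the open set $H[n]$, so it is open. Conversely, let $H[m]$ be open and $d=\gcd(m,n)$. Since $d$ divides $m$ and $n$ and is an integer combination of them, $H[d]=H[m]\cap H[n]$. This set is open and $1\le d\le n$, so $d=n$ by the minimality of $n$.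

Let $G=H[n]$, which is $H$ when $n=0$. It is an open and closed subgroup of $H$, so it is a nonempty perfect Polish space. Fix $(m_1,\dots,m_r)$ and $i$ with $n\nmid m_i$. We claim that the closed set
\[
N=\{(c_1,\dots,c_r)\in G^r: m_1c_1+\dots+m_rc_r=0\}
\]
is nowhere dense in $G^r$. Otherwise it contains a product $U_1\times\dots\times U_r$ of nonempty open sets. Fixing all coordinates except the $i$th, we see that $m_ic$ takes the same value for all $c\in U_i$. So $U_i-c_0\subseteq H[m_i]$ for any $c_0\in U_i$. Then $H[m_i]$ has nonempty interior and is open, contrary to the first paragraph.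

There are countably many such tuples $(m_1,\dots,m_r)$. Mycielski's theorem (T4), applied to the complements of the sets $N$, gives a Cantor set $C\subseteq G$ for which the left side of the equivalence implies the right side. The converse holds because $nc=0$ for all $c\in G$.
\end{proof}

Fix such a $C$. By the lemma, every element $u$ of the subgroup $\langle C\rangle$ generated by $C$ is uniquely a sum $\sum_{c\in C}m_cc$ with \emph{coefficients} $m_c\in\mathbb Z/n\mathbb Z$, finitely many of them nonzero; here $\mathbb Z/0\mathbb Z=\mathbb Z$. Coefficients are additive in $u$. The \emph{support} of $u$ is the set of $c$ with $m_c\ne0$. All the arithmetic of $\mathbb Z/n\mathbb Z$ that we need is this: $1\ne0$, because $n\ne1$; and $1\ne-1$, equivalently $2\neq 0$, if and only if $n\ne2$. The assumption that $H$ is perfect is used in these two places: in the appeal to (T4) and in $n\ne1$.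

\section{From an analytic set to a Borel graph}\label{sec:borel}

In the coding, the label $f_{i,t}$ belongs to $B$ exactly when $t$ is an edge. So $B$ can be Borel only if the graph is, whereas $\mathrm{Gap}(\lambda)$ provides an analytic set. We enlarge the analytic set to a Borel set. This keeps the $\lambda$-square, and the difficulty is to add no perfect square.

For $S\subseteq(2^\omega)^2$, call $P\subseteq2^\omega$ a \emph{clique} of $S$ if $P^2\setminus\Delta\subseteq S$, and call $S$ \emph{thin} if it has no perfect clique. A subset of a thin set is thin. The plan is to approximate a thin analytic set from above by a family of Borel sets and to show, by comparing complexities, that one of them is thin. For this we need to know that thinness is a coanalytic property. Read literally, the failure of thinness has the form ``there is $P$ such that for all pairs from $P$ there is a witness in $\omega^\omega$,'' which is far from analytic. The point of the next lemma is that on a smaller perfect set the witness can be chosen continuously. Then one existential quantifier gives both $P$ and the witnesses, and what remains is a Borel condition.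

For $S\subseteq Z\times(2^\omega)^2$ and $z\in Z$ let $S_z=\{(x,y):(z,x,y)\in S\}$.

\begin{lemma}\label{lem:thin}
If $Z$ is Polish and $S\subseteq Z\times(2^\omega)^2$ is analytic, then $\{z\in Z:S_z\text{ is thin}\}$ is coanalytic.
\end{lemma}

\begin{proof}
Let $F\subseteq Z\times(2^\omega)^2\times\omega^\omega$ be a closed set whose projection is $S$. Consider the following condition on $z$.
\begin{enumerate}
\item[$(*)$] There are a continuous injection $p:2^\omega\to2^\omega$ and a continuous map $w:(2^\omega)^2\setminus\Delta\to\omega^\omega$ such that $(z,p(a),p(b),w(a,b))\in F$ for all $a\ne b$.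
\end{enumerate}

\emph{$S_z$ is not thin if and only if $(*)$ holds.} If $(*)$ holds, then $p[2^\omega]$ is a Cantor set and a clique of $S_z$. Conversely, let $P$ be a perfect clique of $S_z$ and let $T=P^2\setminus\Delta$, a Polish space. By (T5) there are a map $w_0:T\to\omega^\omega$ with $(z,x,y,w_0(x,y))\in F$ for all $(x,y)\in T$ and a dense $G_\delta$ set $D\subseteq T$ such that $w_0|D$ is continuous. Since $P$ has no isolated points, $T$ is open and dense in $P^2$, so $D$ is comeager in $P^2$. By (T4) there is a Cantor set $Q\subseteq P$ with $(x,y)\in D$ for all distinct $x,y\in Q$. Let $p:2^\omega\to Q$ be a homeomorphism and $w(a,b)=w_0(p(a),p(b))$. Then $w$ is continuous, being the composition of $w_0|D$ with a continuous map into $D$.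

\emph{Condition $(*)$ is analytic.} The domain of $w$ is not compact, but it splits into compact pieces. Two distinct sequences $a,b$ have a longest common initial segment $s$, so $(2^\omega)^2\setminus\Delta$ is the disjoint union of the sets $[s^\frown i]\times[s^\frown(1-i)]$, where $s$ is a finite binary sequence, $i\in\{0,1\}$, and $[s']$ is the set of sequences extending $s'$. Enumerate these compact open sets as $K_j$, $j<\omega$. A continuous $w$ is the same as a sequence $(w_j)_j$ with $w_j\in C(K_j,\omega^\omega)$. By (T6) the space
\[
\mathcal Z=Z\times C(2^\omega,2^\omega)\times\prod_{j}C(K_j,\omega^\omega)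
\]
is Polish. For fixed $j$ and $(a,b)\in K_j$, evaluation at $a$, $b$ and $(a,b)$ is continuous, so the condition $(z,p(a),p(b),w_j(a,b))\in F$ defines a closed subset of $\mathcal Z$. The intersection of these closed sets over all $j$ and all $(a,b)\in K_j$ is closed. For fixed $j$, the condition ``$p(a)\ne p(b)$ for all $(a,b)\in K_j$'' is open: if it holds, the distance between $p(a)$ and $p(b)$ has a positive minimum on the compact set $K_j$, and the condition survives a uniform perturbation of $p$ by less than half of that minimum. So injectivity of $p$ is a $G_\delta$ condition. Thus the set of $z$ satisfying $(*)$ is the projection of a Borel subset of $\mathcal Z$.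
\end{proof}

The next lemma is an instance of the First Reflection Theorem \cite[35.10]{K}; we give the argument. A rank on the complement of $A'$ cuts that complement into Borel initial segments, and the complements of these segments are Borel supersets of $A'$. We index them by the points of an auxiliary coanalytic set $U$, with the points outside $U$ indexing $A'$ itself. If thinness occurred only outside $U$, it would define $U$ too simply.

\begin{lemma}\label{lem:reflect}
Every thin analytic set $A'\subseteq(2^\omega)^2$ is contained in a thin Borel set.
\end{lemma}

\begin{proof}
Let $L=(2^\omega)^2\setminus A'$ and let $U\subseteq\omega^\omega$ be coanalytic and not analytic (T2). The disjoint union $Q=L\sqcup U$ is a coanalytic subset of the Polish space $(2^\omega)^2\sqcup\omega^\omega$. Let $\varphi$, $\le^*$, $<^*$ be as in (T7) for $Q$, and let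
\[
S=\{(z,x)\in\omega^\omega\times(2^\omega)^2:\ \text{not } x<^*z\},
\]
an analytic set.

If $z\notin U$, then $x<^*z$ means $x\in L$, so $S_z=A'$ is thin. Let $z\in U$. Then $x<^*z$ means that $x\in L$ and $\varphi(x)<\varphi(z)$; in particular $S_z\supseteq A'$. Also $z\le^*x$ means that $x\notin L$ or $\varphi(z)\le\varphi(x)$, which is the negation of $x<^*z$. So $S_z=\{x:z\le^*x\}$ is coanalytic as well as analytic, and it is Borel by (T2).

If no $S_z$ with $z\in U$ were thin, then $\omega^\omega\setminus U=\{z:S_z\text{ is thin}\}$ would be coanalytic by Lemma~\ref{lem:thin}, and $U$ would be analytic. Hence some $S_z$ with $z\in U$ is a thin Borel set containing $A'$.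
\end{proof}

It remains to move from an arbitrary Polish space to $2^\omega$ and from squares to cliques. A perfect clique of $A$ fails to be a square if $A$ omits diagonal points, so we first discard the points $y$ with $(y,y)\notin A$.

\begin{proposition}\label{prop:graph}
Let $\lambda$ be uncountable and assume $\mathrm{Gap}(\lambda)$. Then there is a thin symmetric Borel set $E\subseteq(2^\omega)^2\setminus\Delta$ that has a clique $X$ of cardinality $\lambda$.
\end{proposition}

\begin{proof}
Let $A\subseteq Y^2$ be analytic with no perfect square, and let $X_0^2\subseteq A$ with $|X_0|=\lambda$. Since $\lambda$ is uncountable, so is $Y$, and (T2) gives a Borel isomorphism $\psi:Y\to2^\omega$. Let $Y_0=\{y\in Y:(y,y)\in A\}$, an analytic set containing $X_0$, and let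
\[
A'=(\psi\times\psi)\big[A\cap A^{-1}\cap Y_0^2\big]\setminus\Delta .
\]
This set is analytic, symmetric and disjoint from $\Delta$, and $X=\psi[X_0]$ is a clique of $A'$ of cardinality $\lambda$.

The set $A'$ is thin. Suppose that $P$ is a perfect clique of $A'$. The preimage $\psi^{-1}[P]$ need not be closed, but it is an uncountable Borel set, so it contains a Cantor set $P_0$ by (T1). For distinct $y,y'\in P_0$ we have $(\psi(y),\psi(y'))\in A'$, and since $\psi$ is injective, $(y,y')\in A\cap Y_0^2$. Hence $P_0\subseteq Y_0$, which puts the diagonal of $P_0^2$ into $A$. So $P_0^2\subseteq A$, a contradiction.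

By Lemma~\ref{lem:reflect} there is a thin Borel set $E_0\supseteq A'$. Put $E=(E_0\cap E_0^{-1})\setminus\Delta$. It is Borel, symmetric and thin, and it contains $A'$.
\end{proof}

\section{Coding a Borel graph}\label{sec:coding}

Throughout this section $E$ and $X$ are as in Proposition~\ref{prop:graph}, $C$ is as in Lemma~\ref{lem:indep}, and the \emph{index set} $I$ is either the discrete space $\omega$ or $2^\omega$.

\subsection{The set $B$}

We need one element of $C$ for each vertex and one for each pair consisting of an index and a potential edge, chosen continuously. The space $I$ has a continuous injection into $2^\omega$ (if $I=\omega$, send $i$ to the sequence whose only $1$ is at place $i$), and $2^\omega\sqcup(2^\omega)^3$ is homeomorphic to $2^\omega$ (interleave the three coordinates, and mark the two parts by a first digit). So there is a continuous injection of $2^\omega\sqcup\big(I\times(2^\omega)^2\big)$ into $C$. Write $e_x$ for the image of $x\in2^\omega$ and $f_{i,t}$ for the image of $(i,t)\in I\times(2^\omega)^2$. These are pairwise distinct elements of $C$, and $x\mapsto e_x$ is a homeomorphism of $2^\omega$ onto a compact subset of $H$. The elements $f_{i,t}$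 are the \emph{labels}, and the \emph{label support} of $u\in\langle C\rangle$ is the set of labels in its support.

Orient each edge once: let $E^<=\{(x,y)\in E:x<_{\mathrm{lex}}y\}$, a Borel set. For $t=(x,y)\in E^<$ put $v_t=e_x-e_y$. The support of $v_t$ is $\{e_x,e_y\}$, and this set determines $t$. Therefore
\begin{equation}\label{eq:v}
v_t\ne0,\qquad\text{and}\qquad v_t\ne\pm v_s\ \text{ for }t\ne s\text{ in }E^<.
\end{equation}
Define
\[
B=\{f_{i,t}+\varepsilon v_t:\ i\in I,\ t\in E^<,\ \varepsilon\in\{0,1\}\}
\qquad\text{and}\qquad X^*=\{e_x:x\in X\}.
\]

\begin{lemma}\label{lem:B}
The set $B$ is Borel, $|X^*|=\lambda$, and $|(B+g)\cap(B+h)|\ge|I|$ for all $g,h\in X^*$.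
\end{lemma}

\begin{proof}
The map $(i,(x,y),\varepsilon)\mapsto f_{i,(x,y)}+\varepsilon(e_x-e_y)$ is continuous on $I\times(2^\omega)^2\times\{0,1\}$. It is injective on the Borel set $I\times E^<\times\{0,1\}$: the label support of the value gives $(i,t)$, and then $v_t\ne0$ gives $\varepsilon$. So $B$ is Borel by (T3).

The map $x\mapsto e_x$ is injective, so $|X^*|=\lambda$. Let $x<_{\mathrm{lex}}y$ be in $X$. Then $t=(x,y)\in E^<$, and for every $i\in I$,
\[
f_{i,t}+e_x=(f_{i,t}+v_t)+e_y\in(B+e_x)\cap(B+e_y).
\]
These points are distinct for distinct $i$. Also $|B|\ge|I|$, which covers the case $g=h$.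
\end{proof}

\subsection{Which differences have several representations}

Following the table of Section~\ref{sec:example}, let
\[
V=\{\pm v_t:t\in E^<\},\qquad W_t=\{f_{i,t}-f_{j,t}+\eta v_t:\ i\ne j\text{ in }I,\ \eta\in\{-1,0,1\}\},
\]
and $W=\bigcup_{t\in E^<}W_t$. Elements of $V$ have empty label support. An element of $W_t$ has label support of size exactly $2$, and both labels carry the edge $t$.

\begin{lemma}\label{lem:count}
Let $u\in H$ be nonzero.
\begin{enumerate}
\item[(a)] If $n\ne2$, then $r_B(u)\ge2$ implies $u\in V\cup W$, and $r_B(u)\ge3$ implies $u\in V$.
\item[(b)] If $n=2$, then $r_B(u)\ge3$ implies $u\in V\cup W$, and $r_B(u)\ge5$ implies $u\in V$.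
\end{enumerate}
\end{lemma}

\begin{proof}
Let $u=a-b$ with $a=f_{i,t}+\varepsilon v_t$ and $b=f_{j,s}+\delta v_s$ in $B$. If $(i,t)=(j,s)$, then $u=(\varepsilon-\delta)v_t$, and $u\ne0$ gives $u=\pm v_t\in V$. So let $u\notin V$ with $r_B(u)\ge1$. Then in every representation of $u$ the two labels are distinct, and $u$ has coefficient $1$ at the label of $a$, coefficient $-1$ at the label of $b$, and $0$ at all other labels. Hence the unordered pair of labels $\{f_{i,t},f_{j,s}\}$ is the label support of $u$ and is the same for all representations. If $n\ne2$, then $1\ne-1$, and $u$ determines which of the two labels belongs to $a$. So the number $\rho$ of possible ordered pairs of labels is $1$ if $n\ne2$ and at most $2$ if $n=2$. We fix an ordered pair and count the possible $(\varepsilon,\delta)$; note that $\varepsilon v_t-\delta v_s=u-f_{i,t}+f_{j,s}$ is then determined.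

\emph{Distinct edges, $t\ne s$.} If $(\varepsilon,\delta)$ and $(\varepsilon',\delta')$ both occur, then $(\varepsilon-\varepsilon')v_t=(\delta-\delta')v_s$ with both factors in $\{-1,0,1\}$. If both factors are nonzero, then $v_t=\pm v_s$; if exactly one is nonzero, then $v_t=0$ or $v_s=0$. Both contradict \eqref{eq:v}, so $(\varepsilon,\delta)$ is unique and $r_B(u)\le\rho$.

\emph{Same edge, $t=s$ and $i\ne j$.} Here $u=f_{i,t}-f_{j,t}+(\varepsilon-\delta)v_t\in W_t$. The element $(\varepsilon-\delta)v_t$ is determined, and so is its coefficient at the first vertex of $t$, which is the class of $\varepsilon-\delta$ modulo $n$. As $n\ne1$, the class $0$ comes exactly from $(0,0)$ and $(1,1)$, and a nonzero class can come only from $(1,0)$ and $(0,1)$. So there are at most two choices and $r_B(u)\le2\rho$.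

Thus $u\notin V$ implies $r_B(u)\le2\rho$, and $u\notin V\cup W$ implies $r_B(u)\le\rho$. These are the four claims.
\end{proof}

\subsection{Recovering cliques from differences}

A square in $\operatorname{stnd}_k(B)$ is an arbitrary subset of $H$, and Lemma~\ref{lem:count} controls only its differences. The next lemma shows that an infinite set with differences in $V$ is, up to translation and sign, a clique of $E$. It is purely algebraic.

\begin{lemma}\label{lem:rigid}
Let $Y\subseteq H$ be infinite with $y-y'\in V$ for all distinct $y,y'\in Y$. Then $Y=h+\sigma\{e_x:x\in P\}$ for some $h\in H$, some $\sigma\in\{1,-1\}$ and some clique $P$ of $E$.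
\end{lemma}

\begin{proof}
The hypothesis and the conclusion are invariant under translating $Y$, and also under replacing $Y$ by $-Y$, because $V=-V$. So assume $0\in Y$ and let $Y'=Y\setminus\{0\}\subseteq V$. Every $y\in Y'$ has the form $e_a-e_b$ with $a\ne b$; let $\mathrm s(y)=\{a,b\}$. The map $\mathrm s$ is at most two-to-one, so the family $\mathcal S=\{\mathrm s(y):y\in Y'\}$ is infinite.

\emph{Any two members of $\mathcal S$ meet.} If $y=e_a-e_b$ and $y'=e_c-e_d$ with $\{a,b\}\cap\{c,d\}=\emptyset$, then $y-y'$ has support of size $4$, while elements of $V$ have support of size $2$.

\emph{All members of $\mathcal S$ share a point.} Two distinct members have the form $\{a,b\}$ and $\{a,c\}$ with $a,b,c$ distinct. Suppose that some member omits $a$. It meets both sets, so it is $\{b,c\}$. A set containing at most one of $a,b,c$ is disjoint from one of $\{a,b\}$, $\{a,c\}$, $\{b,c\}$, so every member of $\mathcal S$ is one of these three sets. This contradicts that $\mathcal S$ is infinite. So there is a point $c_0$ with $c_0\in\mathrm s(y)$ for all $y\in Y'$.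

\emph{The signs agree.} Each $y\in Y'$ is of the first kind $e_b-e_{c_0}$ or of the second kind $e_{c_0}-e_b$, with $b\ne c_0$. If $n=2$, the two kinds coincide. Let $n\ne2$ and suppose that both kinds occur. For any $y=e_b-e_{c_0}$ and $y'=e_{c_0}-e_{b'}$ in $Y'$ we have $y-y'=e_b+e_{b'}-2e_{c_0}$. If $b\ne b'$, this has support of size $3$, because $2\ne0$ in $\mathbb Z/n\mathbb Z$, and so it is not in $V$. Hence $b=b'$ for every such pair $y,y'$, which leaves one element of each kind and makes $Y$ finite. So only one kind occurs, and after replacing $Y$ by $-Y$ if necessary it is the first.

Now $Y+e_{c_0}=\{e_x:x\in P\}$ for a set $P\subseteq2^\omega$, where $0\in Y$ corresponds to $x=c_0$. For distinct $x,x'\in P$ the element $e_x-e_{x'}$ is a difference of points of $Y$, so it equals $\pm v_t$ for some $t\in E^<$. Comparing supports, $t$ is $(x,x')$ or $(x',x)$, and $(x,x')\in E$ by symmetry. So $P$ is a clique of $E$.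
\end{proof}

\begin{remark}
Both uses of infinity in the proof are needed. If $n=2$ and $\{a,b,c\}$ is a triangle of $E$, the four points $0$, $e_a+e_b$, $e_a+e_c$, $e_b+e_c$ have all their differences in $V$, and only three vertices are involved. If $n=3$ and $t$ is an edge, so do the three points $0,v_t,-v_t$, because $2v_t=-v_t$.
\end{remark}

\begin{corollary}\label{cor:V}
There is no perfect set $Y\subseteq H$ with $y-y'\in V$ for all distinct $y,y'\in Y$.
\end{corollary}

\begin{proof}
Such a $Y$ is infinite, so $Y=h+\sigma\{e_x:x\in P\}$ as in Lemma~\ref{lem:rigid}. The map $x\mapsto h+\sigma e_x$ is a homeomorphism of $2^\omega$ onto a subspace of $H$, and $P$ is the preimage of $Y$. Hence $P$ is nonempty, closed and without isolated points. It is a perfect clique of $E$, and $E$ is thin.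
\end{proof}

Differences in $W$ are not tied to the graph, and here we use a different principle: a single such difference traps the whole set in a coset of a group that involves one edge only. For $t\in E^<$ let $M_t$ be the subgroup generated by $v_t$ and the labels $f_{i,t}$, $i\in I$. Then $W_t\subseteq M_t$.

\begin{lemma}\label{lem:W}
Let $Y\subseteq H$ satisfy $y-y'\in V\cup W$ for all distinct $y,y'\in Y$, and let $y_0,y_1\in Y$ and $t\in E^<$ satisfy $y_1-y_0\in W_t$. Then $Y\subseteq y_0+M_t$.
\end{lemma}

\begin{proof}
Let $w=y_1-y_0$. The points $y_0$ and $y_1=y_0+w$ lie in $y_0+M_t$. Let $y\in Y\setminus\{y_0,y_1\}$ and $d=y-y_0$. Both $d$ and $d-w=y-y_1$ lie in $V\cup W$, so their label supports have size $0$ or $2$. We show $d\in M_t$.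

If $d\in W_t$, there is nothing to prove. If $d\in W_s$ with $s\ne t$, the label supports of $d$ and $w$ are disjoint, so $d-w$ has label support of size $4$; this case does not occur. If $d\in V$, then $d-w$ has the same label support as $w$, namely two labels carrying $t$. So $d-w$ is not in $V$ and not in $W_s$ for $s\ne t$. Hence $d-w\in W_t$ and $d=(d-w)+w\in M_t$.
\end{proof}

\begin{corollary}\label{cor:VW}
Let $I=\omega$. There is no perfect set $Y\subseteq H$ with $y-y'\in V\cup W$ for all distinct $y,y'\in Y$.
\end{corollary}

\begin{proof}
By Corollary~\ref{cor:V}, some difference of distinct points of such a $Y$ lies in some $W_t$. Then $Y$ is contained in a coset of $M_t$ by Lemma~\ref{lem:W}. For $I=\omega$ the group $M_t$ is countable, while $Y$ is uncountable by (T1).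
\end{proof}

This is the only place where the countability of $I$ is used. For $I=2^\omega$ the corollary fails: $\{f_{i,t}:i\in2^\omega\}$ is a Cantor set with differences in $W_t$.

\section{Proofs of the theorems}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $B$ and $X^*$ from Section~\ref{sec:coding} with $I=\omega$. By Lemma~\ref{lem:B}, $B$ is Borel, $|X^*|=\lambda$, and all overlaps indexed by $X^*$ are infinite. Let $k_0=2$ if $n\ne2$ and $k_0=3$ if $n=2$. If $Y$ is perfect and $Y^2\subseteq\operatorname{stnd}_{k_0}(B)$, then by \eqref{eq:r} every difference $u$ of distinct points of $Y$ has $r_B(u)\ge k_0$, so $u\in V\cup W$ by Lemma~\ref{lem:count}. This contradicts Corollary~\ref{cor:VW}. So $\operatorname{stnd}_{k_0}(B)$ includes no perfect square, and neither does its subset $\operatorname{stnd}_3(B)$.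
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
(i) We saw in Section~\ref{sec:intro} that $\mathrm{Gap}_k(\lambda,H)$ implies $\mathrm{Gap}(\lambda)$. Conversely, assume $\mathrm{Gap}(\lambda)$ and take $B$, $X^*$ from Theorem~\ref{thm:main}. Then $X^*\times X^*\subseteq\operatorname{stnd}_k(B)$. If $k\ge3$, then $\operatorname{stnd}_k(B)\subseteq\operatorname{stnd}_3(B)$ includes no perfect square; if $k=2$ and $n\ne2$, the last sentence of Theorem~\ref{thm:main} applies.

(ii) Let $B$ be Borel and let $Z$ be uncountable with $Z^2\subseteq\operatorname{stnd}_k(B)$. Since $k\ge1$, \eqref{eq:r} gives $Z-Z\subseteq B-B$. The set $Z-Z$ contains a translate of $Z$, so $B-B$ and hence $B$ are uncountable. Proposition~\ref{prop:free}(a) gives a perfect square in $\operatorname{stnd}_k(B)$.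
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:unc}]
(i) Take $B$ and $X^*$ from Section~\ref{sec:coding} with $I=2^\omega$. By Lemma~\ref{lem:B} the overlaps indexed by $X^*$ have cardinality at least $\mathfrak c$, and $|H|\le\mathfrak c$. If $Y$ is perfect and $Y^2\subseteq\operatorname{stnd}_m(B)$, then by \eqref{eq:r} and Lemma~\ref{lem:count} all differences of distinct points of $Y$ lie in $V$, contrary to Corollary~\ref{cor:V}.

(ii) By \eqref{eq:r}, $r_B(u)$ is uncountable for $u=y_0-x_0\ne0$. Since $m-1$ is $2$ if $n\ne2$ and $4$ if $n=2$, the claim is Proposition~\ref{prop:free}(b).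
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:aleph1}]
Proposition~\ref{prop:aleph1} gives $\mathrm{Gap}(\aleph_1)$. By Theorem~\ref{thm:class}(i), $\mathrm{Gap}_k(\aleph_1,H)$ holds for every $k\ge3$. With $\lambda=\aleph_1$, statement (1) is $\mathrm{Gap}_\ell(\aleph_1,H)$ and statement (2) is the negation of $\mathrm{Gap}_k(\aleph_1,H)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{K}
Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{RS}
Andrzej Roslanowski and Saharon Shelah, \emph{Borel sets without perfectly many overlapping translations, III}, arXiv:2009.03471 (2020).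

\end{thebibliography}
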